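# Real rank at most $n$ under ultraproducts and ultraroots

## 1. Pushing a tuple away from zero: single elements, functions, matrices

Throughout, $n\ge 0$ is an integer and $m=n+1$. A scalar inside a unital algebra means that multiple of $1$. For a unital $C^*$-algebra $A$ write $A_{\rm sa}$ for its self-adjoint part and
$$V(A)=\Big\{b=(b_0,\dots,b_n)\in A_{\rm sa}^{m}:\ \textstyle\sum_{j} b_j^2\ \text{is invertible}\Big\}.$$
Tuples carry the norm $\|a-b\|=\max_j\|a_j-b_j\|$, and $\operatorname{dist}(a,V(A))=\inf_{b\in V(A)}\|a-b\|$.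

**Definition (real rank).** A unital $C^*$-algebra $A$ satisfies $\mathrm{rr}(A)\le n$ if $V(A)$ is dense in $A_{\rm sa}^m$. For nonunital $A$, the real rank is that of the minimal unitization. We write $\tilde A$ for the minimal unitization, with $\tilde A=A$ when $A$ is unital. The zero algebra has real rank $0$.

If $\mathrm{rr}(A)\le n$ then $\mathrm{rr}(A)\le n+1$: move the first $m$ entries into $V(A)$ and keep the last one. So $\mathrm{rr}(A)$ is the least such $n$, or $\infty$.

The question in plain words: take a family of algebras, all of real rank at most $n$. Does their limit in the sense of model theory, the ultraproduct, have real rank at most $n$? And if the ultrapower of $A$ has real rank at most $n$, does $A$? If both answers are yes, the property is axiomatizable in continuous logic. For $n=0$ this is known. For $n\ge1$ it is Question 3.9.3 of Farah et al., recorded as an open question in Hannes Thiel, "Real rank of extensions of C*-algebras", arXiv:2311.03403 (2023).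

The first guess is *yes*, and a reason comes with it. The danger is that the definition only says "invertible". Along a family $A_i$, the lower bounds of $\sum_j b_j^2$ could tend to $0$ and invertibility could be lost in the limit. But perhaps a tuple in $V(A)$ can always be pushed a definite distance away from singularity at a proportional cost:

$$\text{for } b\in V(A),\ \varepsilon>0 \text{ there is } b'\in A_{\rm sa}^m \text{ with } \|b'-b\|\le C\varepsilon,\quad \textstyle\sum_j b_j'^2\ge\varepsilon^2, \tag{1}$$

with $C$ independent of $A$, $b$ and $\varepsilon$. Let us test (1).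

*One element ($n=0$).* Here $b$ is self-adjoint and invertible. Put $f(t)=t$ for $|t|\ge\varepsilon$ and $f(t)=\varepsilon\,\mathrm{sgn}(t)$ for $0<|t|<\varepsilon$. This is continuous on the spectrum of $b$, since $0$ is not in it. Then $b'=f(b)$ satisfies $\|b'-b\|\le\varepsilon$ and $b'^2\ge\varepsilon^2$, so $C=1$ works.

*Functions (any $n$).* Let $A=C(X)$. An element of $V(A)$ is a nowhere vanishing map $b:X\to\mathbb R^m$. Push radially: $b'(x)=\max\{1,\varepsilon/|b(x)|\}\,b(x)$, with $|\cdot|$ the Euclidean norm. Then $|b'|\ge\varepsilon$ and $|b'-b|=\max\{0,\varepsilon-|b|\}\le\varepsilon$. Again $C=1$ works.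

*Real rank zero, for instance matrices (any $n$).* Given $\delta>0$, move $b_0$ by at most $\delta$ to an invertible self-adjoint element, and push that one as in the case $n=0$. This gives $\|b'-b\|\le\varepsilon+\delta$ and $\sum_jb_j'^2\ge b_0'^2\ge\varepsilon^2$, so any $C>1$ works. The device changes $b_0$ alone, and it is not available in general: in $C([-1,1])$ the function $b_0(x)=x$ has distance at least $1$ from the invertible real functions, because such a function has constant sign, while a function at distance less than $1$ from $x$ is negative at $-1$ and positive at $1$.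

*Cubes, to have examples of every real rank.* We claim $\mathrm{rr}(C([-1,1]^k))=k$. For "$\le k$", approximate $k+1$ real functions by the coordinates of a polynomial map $f:\mathbb R^k\to\mathbb R^{k+1}$. The set $f([-1,1]^k)$ has measure zero, so there is an arbitrarily small $v$ outside it, and $f-v$ vanishes nowhere on the cube. For "$>k-1$" (when $k\ge1$), consider the $k$ coordinate functions, that is, the map $x\mapsto x$. If a continuous $f:[-1,1]^k\to\mathbb R^k$ satisfies $|f_j(x)-x_j|<1$ for all $x$ and $j$, then $x\mapsto x-f(x)$ maps the cube into itself. By Brouwer it has a fixed point, and there $f=0$. So the coordinate tuple has distance at least $1$ from $V$. This is a case of the formula $\mathrm{rr}(C(X))=\dim X$ for compact metrizable $X$ (Brown–Pedersen, *$C^*$-algebras of real rank zero*, J. Funct. Anal. 1991).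

So (1) holds for single elements, for commuting entries, and in algebras of real rank zero, by three different devices. It will turn out to hold always, with $C=2$. Before looking for the proof, let us make precise what it will be used for.

## 2. Ultraproducts, ultraroots, axiomatizable classes

We use the following textbook facts about a unital $C^*$-algebra. The positive cone is norm closed; $x\le y$ implies $z^*xz\le z^*yz$; $0\le x\le y$ implies $\|x\|\le\|y\|$; and $\|x\|^2=\|x^*x\|$. A positive element is invertible if and only if it is $\ge s$ for some scalar $s>0$. If $0\le x\le y$ and $x$ is invertible, then $y$ is invertible and $y^{-1}\le x^{-1}$.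

**Definition (ultraproduct).** Let $\mathcal U$ be an ultrafilter on a set $I$. Then $\prod_{\mathcal U}A_i$ is the algebra $\prod_iA_i$ of bounded families modulo the ideal of families with $\lim_{\mathcal U}\|a_i\|=0$. The class of $(a_i)$ is written $[a_i]$, and $\|[a_i]\|=\lim_{\mathcal U}\|a_i\|$. If $A_i=A$ for all $i$, this is the ultrapower $A^{\mathcal U}$, which contains $A$ as the constant families.

"For $\mathcal U$-many $i$" means: for all $i$ in some set belonging to $\mathcal U$. A self-adjoint class has a self-adjoint representative (take real parts), and continuous functional calculus passes to classes: $f([a_i])=[f(a_i)]$. For a small example, let $\mathcal U$ be nonprincipal on $\mathbb N$ and consider $\prod_{\mathcal U}M_k$. For each $r$, the first $r$ diagonal matrix units exist for $\mathcal U$-many $k$ and give $r$ nonzero orthogonal projections in the ultraproduct, which is therefore infinite-dimensional.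

**Definition (axiomatizable).** A class of $C^*$-algebras is axiomatizable if it is the class of models of a theory in the continuous logic of $C^*$-algebras. Equivalently, and this is the form we use, it is closed under isomorphisms, ultraproducts and ultraroots. Closure under ultraroots means that $A$ belongs to the class whenever some ultrapower $A^{\mathcal U}$ does.

Commutativity is axiomatizable: the axiom is $\sup_{\|x\|,\|y\|\le1}\|xy-yx\|=0$. Finite-dimensionality is not, by the example with $\prod_{\mathcal U}M_k$.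

## 3. What will be proved

**Theorem A (uniformity).** Let $A$ be a unital $C^*$-algebra, $b\in V(A)$, $\varepsilon>0$. There is $b'\in A_{\rm sa}^m$ with $\|b'-b\|\le2\varepsilon$ and $\sum_jb_j'^2\ge\varepsilon^2$.

**Theorem B.** For every $n\ge0$ the class of $C^*$-algebras with $\mathrm{rr}\le n$ is closed under isomorphisms, ultraproducts and ultraroots; hence it is axiomatizable.

So the answer to the question is yes for every $n\ge1$. No separability is assumed. There are three strengthenings.

**Theorem C (gap).** For unital $A$ let $D_n(A)=\sup\{\operatorname{dist}(a,V(A)):a\in A_{\rm sa}^m,\ \|a\|\le1\}$. Then either $D_n(A)=0$ (that is, $\mathrm{rr}(A)\le n$), or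
$$D_n(A)>\gamma_n:=\frac1{81920\,(n+1)}.$$

**Theorem D.** For all $C^*$-algebras $A_i$ and any ultrafilter $\mathcal U$,
$$\mathrm{rr}\Big(\prod_{\mathcal U}A_i\Big)\le n\iff\{i:\mathrm{rr}(A_i)\le n\}\in\mathcal U .$$
Hence $\mathrm{rr}>n$, $\mathrm{rr}=n$ and $\mathrm{rr}=\infty$ are axiomatizable, while $\mathrm{rr}<\infty$ is not. For unital algebras, $\mathrm{rr}\le n$ is given by one explicit $\forall\exists$ sentence whose value is either $0$ or at least a positive constant depending only on $n$. Also $\mathrm{rr}(\prod_iA_i)=\sup_i\mathrm{rr}(A_i)$ for unital $A_i$.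

**Theorem E (constants).** In Theorem A, $2\varepsilon$ can be replaced by $\frac2{\sqrt3}\varepsilon$, and it cannot be replaced by $C\varepsilon$ with $C<1$.

## 4. Why no function of $\sum_j b_j^2$ does the pushing

Write $T=\sum_jb_j^2$. In $C(X)$ we multiplied $b$ by a function of $T$. The noncommutative analogue is the polar decomposition of the column $(b_j)$: put $b_j'=b_jT^{-1/2}\max(T^{1/2},\varepsilon)$. Then $\sum_jb_j'^*b_j'=\max(T,\varepsilon^2)$, as desired. But $b_j'$ need not be self-adjoint, since $b_j$ need not commute with $T$. Take, in $M_2$ and with $n=1$,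
$$b_0=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad b_1=\delta\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad T=\begin{pmatrix}1+\delta^2&0\\0&\delta^2\end{pmatrix},\qquad 0<\delta<\varepsilon<1. \tag{2}$$
Here $T^{-1/2}\max(T^{1/2},\varepsilon)=\mathrm{diag}(1,\varepsilon/\delta)$, and $b_1'$ has off-diagonal entries $\varepsilon$ and $\delta$. If we pass to real parts, we lose the formula for the sum of squares.

An operation that does preserve self-adjointness is congruence, $b_j\mapsto cb_jc$ with $c$ positive and invertible. It also preserves $V(A)$: if $c^2\ge s>0$, then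
$$\sum_j(cb_jc)^2=c\Big(\sum_jb_jc^2b_j\Big)c\ \ge\ s\,cTc, \tag{3}$$
which is invertible. So the sensible attempt is $b_j'=cb_jc$ with $c=g(T)$ for a cleverly chosen positive function $g$. Here is the exact point where this stops.

**Example (no $g$ works).** Fix $\varepsilon\in(0,1)$ and $C>0$, and suppose a continuous $g:(0,\infty)\to(0,\infty)$ gave (1) through $c=g(T)$. Test it with $n=1$.

In $A=\mathbb C$ with $b=(s,0)$, $s>0$, we have $T=s^2$, and the distance condition forces $s\,g(s^2)^2\le s+C\varepsilon$. With $s=\delta$ this says $\delta g(\delta^2)^2\le\delta+C\varepsilon$; with $s=\sqrt{1+\delta^2}$ it gives $g(1+\delta^2)^2\le1+C\varepsilon$.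

In (2), $cb_1c=\delta\,g(1+\delta^2)g(\delta^2)\begin{pmatrix}0&1\\1&0\end{pmatrix}$, while $cb_0c$ has only an upper left entry. So the lower right entry of $\sum_j(cb_jc)^2$ is $\delta^2g(1+\delta^2)^2g(\delta^2)^2$, and it must be at least $\varepsilon^2$. Therefore
$$\varepsilon^2\le\delta^2(1+C\varepsilon)\,g(\delta^2)^2\le\delta(1+C\varepsilon)(\delta+C\varepsilon)\longrightarrow0\qquad(\delta\to0),$$
a contradiction.

The two tests show the same value $\delta^2$ of $T$ at the bad vector, yet they need different $c$: $c^2$ of size about $\varepsilon/\delta$ in $\mathbb C$, and about $\varepsilon^2/\delta^2$ in (2). What differs is *where $b_j$ sends the bad vector*, namely to itself in the first case and to a vector where $c\approx1$ in the second. This information is not in $T=\sum_jb_jb_j$. It is in the middle term of (3), $p=\sum_jb_jc^2b_j$.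

So $c$ should be chosen in terms of $p$, although $p$ depends on $c$. If $c$ commutes with $p$, then (3) reads $\sum_j(cb_jc)^2=c^2p$. We would like this to be $p+\varepsilon^2$, which means $c^2=1+\varepsilon^2p^{-1}$; and such a $c$ does commute with $p$. With $h=c^2$ and $\varphi(x)=\sum_jb_jxb_j$ this is an implicit equation:
$$h=1+\varepsilon^2\varphi(h)^{-1}. \tag{4}$$
In $\mathbb C$ with $b=(\delta,0)$ it is $\delta^2h^2-\delta^2h-\varepsilon^2=0$, so $\delta h=\frac12\big(\delta+\sqrt{\delta^2+4\varepsilon^2}\big)$, which is the pushed element, and it lies within $\varepsilon$ of $\delta$. In (2), a diagonal $h=\mathrm{diag}(h_1,h_2)$ solves (4) when $h_1=1+\varepsilon^2/(h_1+\delta^2h_2)$ and $h_2=1+\varepsilon^2/(\delta^2h_1)$. Here $h_2$ has the size $\varepsilon^2/\delta^2$, as wanted.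

## 5. Solving $h=1+\varepsilon^2(\varphi(h)+\sigma)^{-1}$ with the Thompson metric

The right side of (4) is not a norm contraction. In $\mathbb C$ with $b=(\delta,0)$ it is $G(h)=1+\varepsilon^2/(\delta^2h)$, with $|G'(1)|=\varepsilon^2/\delta^2>1$ for $\delta<\varepsilon$. But $h\mapsto\varepsilon^2/(\delta^2h)$ preserves $|\log h-\log k|$, and adding $1$ afterwards shrinks it. The version of $|\log h-\log k|$ for operators is the Thompson metric: the logarithm of the least $r\ge1$ with $h\le rk$ and $k\le rh$. For functions $h,k>0$ on a compact space it is $\sup|\log h-\log k|$.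

We allow an extra scalar $\sigma\ge0$. It is $0$ for Theorem A and positive for Theorem C, where the tuple is arbitrary and $\varphi(1)$ need not be invertible.

**Lemma 1.** Let $A\ne0$ be unital, $\varphi:A\to A$ a positive linear map, $\sigma\ge0$, $\varepsilon,\theta>0$ with $\varphi(1)+\sigma\ge\theta$. Then there is $h\in A_{\rm sa}$, $h\ge1$, with $h=1+\varepsilon^2(\varphi(h)+\sigma)^{-1}$.

**Step 1: a set that is mapped to itself.** Put $M=1+\varepsilon^2/\theta$, $K=\{h\in A_{\rm sa}:1\le h\le M\}$, and $G(h)=1+\varepsilon^2(\varphi(h)+\sigma)^{-1}$. For $h\in K$, positivity of $\varphi$ gives $\varphi(h)+\sigma\ge\varphi(1)+\sigma\ge\theta$. So the inverse exists and lies between $0$ and $1/\theta$, and $1\le G(h)\le M$. Thus $G(K)\subseteq K$, and $1\in K$.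

**Step 2: a complete metric on $K$.** For $h,k\in K$ let
$$d(h,k)=\log\min\{r\ge1:\ h\le rk,\ k\le rh\}.$$
The set of such $r$ contains $M$, since $h\le M\le Mk$ and likewise $k\le Mh$. It is closed because the positive cone is closed. So the minimum exists and $d\le\log M$. Clearly $d$ is symmetric. If $h\le rk$ and $k\le sl$, then $h\le rsl$, and the same in the other direction, so the triangle inequality holds.

Now compare $d$ with the norm. Let $r=e^{d(h,k)}$. Then $h-k\le(r-1)k\le(r-1)M$ and $k-h\le(r-1)h\le(r-1)M$, so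
$$\|h-k\|\le M\big(e^{d(h,k)}-1\big).$$
Conversely, since $k\ge1$, we have $h\le k+\|h-k\|\le(1+\|h-k\|)k$, and symmetrically, so
$$d(h,k)\le\log(1+\|h-k\|).$$
The first inequality shows that $d(h,k)=0$ forces $h=k$, so $d$ is a metric. It also shows that a $d$-Cauchy sequence is norm Cauchy. Its norm limit lies in $K$, which is norm closed, and by the second inequality the sequence converges to that limit for $d$ too. So $(K,d)$ is complete.

**Step 3: $G$ is a strict contraction.** Let $s=d(h,k)$ and $r=e^s$. From $h\le rk$ and $r\ge1$ we get $\varphi(h)+\sigma\le r\varphi(k)+\sigma\le r(\varphi(k)+\sigma)$. Taking inverses, $(\varphi(k)+\sigma)^{-1}\le r(\varphi(h)+\sigma)^{-1}$. Hence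
$$G(k)\le1+r(G(h)-1)=rG(h)-(r-1).$$
The term $-(r-1)$ comes from the summand $1$ in $G$ and makes the contraction strict: as $G(h)\le M$, we have $1\ge G(h)/M$, so
$$G(k)\le\Big(r-\frac{r-1}M\Big)G(h)=\big(1+\rho(r-1)\big)G(h),\qquad\rho=1-\frac1M<1 .$$
The same holds with $h$ and $k$ exchanged. So $d(G(h),G(k))\le g(s)$ with $g(s)=\log\big(1+\rho(e^s-1)\big)$. Now $g(0)=0$, and
$$g'(s)=\frac{\rho e^s}{1-\rho+\rho e^s}$$
increases with $s$. Since $1-\rho=1/M$, on $[0,\log M]$ it is at most $\kappa:=\rho M/(\frac1M+\rho M)<1$. By the mean value theorem $g(s)\le\kappa s$. So $G$ is a $\kappa$-contraction of the complete metric space $(K,d)$, and Banach's theorem gives a fixed point $h\in K$. $\square$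

## 6. The congruence by $h^{1/2}$, and Theorem A

**Lemma 2.** Let $A\ne0$ be unital, $b\in A_{\rm sa}^m$, $\varphi(x)=\sum_jb_jxb_j$, $\sigma\ge0$, $\varepsilon>0$, with $\varphi(1)+\sigma$ invertible. Let $h$ be as in Lemma 1, and put $p=\varphi(h)$, $c=h^{1/2}$, $y_j=cb_jc$. Then $h$ and $c$ commute with $p$, and
$$\sum_jy_j^2=hp=p+\varepsilon^2p(p+\sigma)^{-1},\qquad\|y_j-b_j\|\le2\varepsilon .$$

**Step 1: the sum of squares.** The map $\varphi$ is positive, and $\varphi(1)+\sigma\ge0$ is invertible, hence $\ge\theta$ for some $\theta>0$; so Lemma 1 applies. As $h=1+\varepsilon^2(p+\sigma)^{-1}$ is a continuous function of $p$, both $h$ and $c$ commute with $p$. By (3), $\sum_jy_j^2=c\big(\sum_jb_jhb_j\big)c=cpc=hp$, and substituting for $h$ gives the formula.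

**Step 2: the distance.** Split
$$y_j-b_j=(c-1)b_jc+b_j(c-1).$$
The gain from using $p$ instead of $T$ is the inequality $b_jhb_j\le p$: the factor $c$ in the first term is absorbed. Indeed
$$\|(c-1)b_jc\|^2=\|(c-1)b_jhb_j(c-1)\|\le\|(c-1)p(c-1)\| .$$
For the second term, $1\le h$ gives $b_j^2\le b_jhb_j\le p$, so
$$\|b_j(c-1)\|^2=\|(c-1)b_j^2(c-1)\|\le\|(c-1)p(c-1)\| .$$
Finally $(\sqrt{1+x}-1)^2\le x$ for $x\ge0$. Apply this with $x=\varepsilon^2/(t+\sigma)$ for $t$ in the spectrum of $p$:
$$(c-1)p(c-1)=(c-1)^2p\le\varepsilon^2p(p+\sigma)^{-1}\le\varepsilon^2 .$$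
So both terms have norm at most $\varepsilon$. $\square$

**Proof of Theorem A.** For $A=0$ there is nothing to prove. Since $b\in V(A)$, $\varphi(1)=\sum_jb_j^2$ is invertible. Apply Lemma 2 with $\sigma=0$ and put $b'=y$. Here $p\ge\varphi(1)$ is invertible, so $p\,p^{-1}=1$ and $\sum_jb_j'^2=p+\varepsilon^2\ge\varepsilon^2$. And $\|b'-b\|\le2\varepsilon$. $\square$

## 7. Closure under ultraproducts and ultraroots

Two preparations are needed: reduction to unital algebras, and lifting from the ultraproduct to the factors.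

**Lemma 3.** $\mathrm{rr}(\prod_{\mathcal U}A_i)\le n\iff\mathrm{rr}(\prod_{\mathcal U}\tilde A_i)\le n$.

*Proof.* If $\mathcal U$-many $A_i$ are unital, the two ultraproducts coincide. Otherwise $\mathcal U$-many are nonunital, and we may assume that all are. Let $B=\prod_{\mathcal U}A_i$, a closed ideal of $E=\prod_{\mathcal U}\tilde A_i$.

A bounded family in $\prod_i\tilde A_i$ has the form $(a_i+\lambda_i)$ with $a_i\in A_i$, and $|\lambda_i|\le\|a_i+\lambda_i\|$ because $\tilde A_i\to\mathbb C$, $a+\lambda\mapsto\lambda$, is a $*$-homomorphism and so contractive. So $(\lambda_i)$ and $(a_i)$ are bounded, and the class of the family is $[a_i]+\lambda1$ with $\lambda=\lim_{\mathcal U}\lambda_i$. Hence $E=B+\mathbb C1$. By the same contractivity, $\|1-a_i\|\ge1$ for all $a_i\in A_i$, so $1\notin B$.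

If $B$ is not unital, then $b+\lambda\mapsto b+\lambda1$ is an isomorphism $\tilde B\cong E$, and the claim is the definition of $\mathrm{rr}(B)$. If $B$ has a unit $e$, then $e\ne1$. For $x\in E$ both $xe$ and $ex$ lie in the ideal $B$, so $xe=exe=ex$; that is, $e$ is central. From $b+\lambda1=(b+\lambda e)+\lambda(1-e)$ we see that $E=B\oplus\mathbb C(1-e)$. In a direct sum $V(B\oplus\mathbb C)=V(B)\times V(\mathbb C)$, so tuples are approximated componentwise. As $\mathrm{rr}(\mathbb C)=0$, $\mathrm{rr}(E)\le n\iff\mathrm{rr}(B)\le n$. $\square$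

**Lemma 4 (lifting).** Let $B=\prod_{\mathcal U}A_i$ with $A_i$ unital, and let $b\in V(B)$ have self-adjoint representatives $b^{(i)}$. Then $b^{(i)}\in V(A_i)$ for $\mathcal U$-many $i$.

*Proof.* Choose $\delta>0$ with $\sum_jb_j^2\ge\delta$. The negative part $(\cdot)_-$ is given by functional calculus, so $\lim_{\mathcal U}\big\|\big(\sum_j(b_j^{(i)})^2-\delta\big)_-\big\|=\big\|\big(\sum_jb_j^2-\delta\big)_-\big\|=0$. For $\mathcal U$-many $i$ this norm is at most $\delta/2$, and then $\sum_j(b_j^{(i)})^2\ge\delta/2$. $\square$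

**Proof of Theorem B.** Closure under isomorphisms is clear.

**Ultraproducts: uniform lower bounds survive the limit.** Let $\mathrm{rr}(A_i)\le n$ for all $i$. Since $\mathrm{rr}(\tilde A_i)=\mathrm{rr}(A_i)$, Lemma 3 lets us replace $A_i$ by $\tilde A_i$; so assume all $A_i$ unital. Let $B=\prod_{\mathcal U}A_i$, $a\in B^m_{\rm sa}$ with bounded self-adjoint representatives $a^{(i)}$, and $\varepsilon>0$. Choose $b^{(i)}\in V(A_i)$ with $\|b^{(i)}-a^{(i)}\|\le\varepsilon$. By Theorem A there is $b'^{(i)}$ with $\|b'^{(i)}-b^{(i)}\|\le2\varepsilon$ and $\sum_j(b_j'^{(i)})^2\ge\varepsilon^2$; so $\|b'^{(i)}-a^{(i)}\|\le3\varepsilon$. The family $b'^{(i)}$ is bounded, and $b'=[b'^{(i)}]$ satisfies $\|b'-a\|\le3\varepsilon$ and $\sum_jb_j'^2\ge\varepsilon^2$. So $V(B)$ is dense, and $\mathrm{rr}(B)\le n$.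

**Ultraroots: invertibility lifts.** Let $\mathrm{rr}(A^{\mathcal U})\le n$. By Lemma 3, $\mathrm{rr}(\tilde A^{\mathcal U})\le n$. Let $a\in\tilde A^m_{\rm sa}$ and $\varepsilon>0$. Embed $a$ diagonally and choose $b\in V(\tilde A^{\mathcal U})$ with $\|b-a\|<\varepsilon$ and self-adjoint representatives $b^{(i)}$. For $\mathcal U$-many $i$ we have $\|b^{(i)}-a\|<\varepsilon$ and, by Lemma 4, $b^{(i)}\in V(\tilde A)$. One such $i$ is enough. So $\mathrm{rr}(A)=\mathrm{rr}(\tilde A)\le n$. $\square$

This settles the question: "real rank $\le n$" is axiomatizable for every $n\ge1$.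

## 8. The gap: if every tuple is nearly approximable, every tuple is approximable

Is "real rank $>n$" also closed under ultraproducts? If $\mathrm{rr}(A_i)>n$ for all $i$, each $A_i$ has a tuple $a^{(i)}$ of norm at most $1$ with $\operatorname{dist}(a^{(i)},V(A_i))>0$. If these distances could only be chosen tending to $0$, nothing would be left in the ultraproduct. Theorem C excludes this. The mechanism is already visible for functions.

**Example (the gap in $C(X)$).** We always have $D_n(A)\le1$, because $\operatorname{dist}(a,V(A))\le\|a\|$: the tuples $(t,0,\dots,0)\in V(A)$ tend to $0$ as $t\to0$. Claim: $D_n(C(X))$ is $0$ or $1$. Suppose $D_n(C(X))<D'<1$. Let $a:X\to\mathbb R^m$ have norm at most $1$, write $|\cdot|_\infty$ for the maximum norm on $\mathbb R^m$, and let $t>0$.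

First *blow up* near the zeros of $a$: $N=a/\max(t,|a|_\infty)$, with $|N|_\infty\le1$, and $|N|_\infty=1$ where $|a|_\infty\ge t$. Choose a nowhere vanishing $S$ with $|S-N|_\infty\le D'$. Then *cut off the perturbation* where it is not needed: $S^1=N+\chi\,(S-N)$, with $\chi$ a continuous function of $|a|_\infty$ into $[0,1]$ that is $1$ for $|a|_\infty\le t$ and $0$ for $|a|_\infty\ge2t$. Where $|a|_\infty\le t$ we have $S^1=S\ne0$; elsewhere $|S^1-N|_\infty\le D'<1=|N|_\infty$, so again $S^1\neq0$. Finally *shrink back*: $b=\max(t,|a|_\infty)S^1$ vanishes nowhere, and $|b-a|_\infty=\max(t,|a|_\infty)\,\chi\,|S-N|_\infty\le2tD'$. As $t$ was arbitrary, $D_n(C(X))=0$.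

In general, blowing up and shrinking back will be congruences by the $c$ of Lemma 2 and by $d=c^{-1}$. The cut-off will be applied on both sides to stay self-adjoint, and "nowhere vanishing" will be checked with an invertible $m\times m$ matrix over $A$.

**Proof of Theorem C.** Since $V(A)$ is invariant under multiplication by positive scalars, $D_n(A)=0$ if and only if $\mathrm{rr}(A)\le n$. For the zero algebra $D_n=0$. Suppose $A\ne0$ and $0<D:=D_n(A)\le\gamma_n$. We show $\operatorname{dist}(a,V(A))\le D/2$ for every $a\in A^m_{\rm sa}$ with $\|a\|\le1$. Then $D\le D/2$, a contradiction. Fix $a$, and set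
$$\lambda=2^{-6},\qquad\eta=2^{-11}.$$

**Step 1: blow up.** The purpose is a tuple $N$ congruent to $a$ whose sum of squares is bounded below except where the congruence shrinks strongly. Apply Lemma 2 to $a$ with $\varepsilon=1$ and $\sigma=\eta$. With $p=\sum_ja_jha_j$ it gives
$$h=1+(p+\eta)^{-1},\quad c=h^{1/2},\quad N_j=ca_jc,\quad\|N_j\|\le\|a_j\|+2\le3,\quad q:=\sum_jN_j^2=p+p(p+\eta)^{-1}.$$
Put $d=c^{-1}$. Then $0\le d\le1$, $d$ is invertible, and
$$d^2=h^{-1}=(p+\eta)(p+\eta+1)^{-1},\qquad dN_jd=a_j .$$
Both $d$ and $q$ are functions of $p$.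

**Step 2: approximate the blown-up tuple.** As $\|N/3\|\le1$, scaling gives $\operatorname{dist}(N,V(A))\le3D<4D$. Choose $S\in V(A)$ such that $z_j:=S_j-N_j$ satisfies $\|z_j\|\le4D$.

**Step 3: cut off and shrink back.** Put
$$T=\sum_jS_j^2,\qquad e=T(T+\lambda)^{-1},\qquad S^1_j=S_j-ez_je,\qquad b_j=dS^1_jd .$$
Here $0\le e\le1$, and $e$ is near $1$ where $T$ is large compared with $\lambda$; there $S^1_j$ is near $N_j$, so the perturbation has been removed. All $S^1_j$ and $b_j$ are self-adjoint.

**Step 4: $b\in V(A)$.** We write the column $S^1$ as an invertible matrix times the column $S$. Since $e=(T+\lambda)^{-1}\sum_kS_kS_k$,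
$$S^1_j=\sum_k(\delta_{jk}+L_{jk})S_k,\qquad L_{jk}=-ez_j(T+\lambda)^{-1}S_k ,$$
where $\delta_{jk}$ is the Kronecker symbol. So $L\in M_m(A)$ is minus the product of the column $(ez_j)_j$ and the row $((T+\lambda)^{-1}S_k)_k$. The column has norm $\big\|\sum_jz_je^2z_j\big\|^{1/2}\le4D\sqrt m$. The row has norm
$$\Big\|\sum_k(T+\lambda)^{-1}S_kS_k(T+\lambda)^{-1}\Big\|^{1/2}=\|T(T+\lambda)^{-2}\|^{1/2}\le\frac1{2\sqrt\lambda},$$
because $t/(t+\lambda)^2\le1/(4\lambda)$ for $t\ge0$. Hence, since $\sqrt\lambda=\frac18$,
$$\|L\|\le2D\sqrt{m/\lambda}=16D\sqrt m\le\frac{16\sqrt m}{81920\,m}<1,$$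
and $W=1+L$ is invertible in $M_m(A)$. As $W^*W\ge\|W^{-1}\|^{-2}$, and $S^1=WS$ as columns,
$$\sum_j(S^1_j)^2=S^*W^*WS\ge\|W^{-1}\|^{-2}\,S^*S=\|W^{-1}\|^{-2}\,T,$$
which is invertible. Finally $d^2\ge\|d^{-1}\|^{-2}$, so
$$\sum_jb_j^2=d\Big(\sum_jS^1_jd^2S^1_j\Big)d\ge\|d^{-1}\|^{-2}\,d\Big(\sum_j(S^1_j)^2\Big)d ,$$
which is invertible.

**Step 5: the distance is controlled by $\|d(1-e)\|$.** Since $a_j=dN_jd$ and $S^1_j-N_j=z_j-ez_je=(1-e)z_j+ez_j(1-e)$,
$$b_j-a_j=d(1-e)z_jd+d\,e\,z_j(1-e)d .$$
With $\|d\|,\|e\|\le1$ and $\|(1-e)d\|=\|d(1-e)\|$,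
$$\|b_j-a_j\|\le2\|d(1-e)\|\,\|z_j\|\le8D\,\|d(1-e)\| .$$

**Step 6: $\|d(1-e)\|\le\frac1{16}$.** Here $1-e=\lambda(T+\lambda)^{-1}$. The element $T$ need not commute with $d$, but $q$ does, and $T$ is close to $q$. So we first estimate with $q$ in place of $T$, claiming
$$\|d\,\lambda(q+\lambda)^{-1}\|\le\max(\sqrt{2\eta},2\lambda)=\tfrac1{32}.$$
Everything is a function of $p$; let $t\ge0$ be a spectral value. If $t\le\eta$, then $d(t)^2\le t+\eta\le2\eta$ and $\lambda/(q(t)+\lambda)\le1$. If $t\ge\eta$, then $q(t)\ge t/(t+\eta)\ge\frac12$, so $\lambda/(q(t)+\lambda)\le2\lambda$, and $d(t)\le1$. Since $\sqrt{2\eta}=2^{-5}=2\lambda$, the claim holds.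

The error in replacing $T$ by $q$ is, by the identity $x^{-1}-y^{-1}=x^{-1}(y-x)y^{-1}$,
$$\lambda\,\|(T+\lambda)^{-1}-(q+\lambda)^{-1}\|\le\lambda\cdot\frac1\lambda\cdot\|T-q\|\cdot\frac1\lambda=\frac{\|T-q\|}\lambda ,$$
and
$$\|T-q\|=\Big\|\sum_j(z_jN_j+N_jz_j+z_j^2)\Big\|\le m(24D+16D^2)\le40mD ,$$
using $D\le1$. So the error is at most $64\cdot40\,mD=2560\,mD\le2560/81920=\frac1{32}$, because $D\le\gamma_n$. Together $\|d(1-e)\|\le\frac1{32}+\frac1{32}=\frac1{16}$.

By Step 5, $\|b-a\|\le8D/16=D/2$, and $b\in V(A)$ by Step 4. So $\operatorname{dist}(a,V(A))\le D/2$ for every $a$ with $\|a\|\le1$, as announced. $\square$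

## 9. Ultraproducts detect real rank exactly; one sentence; products

**Proof of Theorem D.** By Lemma 3 and $\mathrm{rr}(A_i)=\mathrm{rr}(\tilde A_i)$ we may assume in the equivalence that all $A_i$ are unital. Let $J=\{i:\mathrm{rr}(A_i)\le n\}$ and $B=\prod_{\mathcal U}A_i$.

**The equivalence.** If $J\in\mathcal U$, then $\mathrm{rr}(B)\le n$ by Theorem B, since only $\mathcal U$-many factors matter. If $J\notin\mathcal U$, then $\mathcal U$-many $i$ lie outside $J$. For these, Theorem C gives $a^{(i)}$ with $\|a^{(i)}\|\le1$ and $\operatorname{dist}(a^{(i)},V(A_i))>\gamma_n$; for $i\in J$ put $a^{(i)}=0$. Let $a=[a^{(i)}]$. Suppose some $b\in V(B)$ had $\|a-b\|<\gamma_n$. With self-adjoint representatives $b^{(i)}$, Lemma 4 gives $b^{(i)}\in V(A_i)$ and $\|a^{(i)}-b^{(i)}\|<\gamma_n$ for $\mathcal U$-many $i$, hence for some $i\notin J$, a contradiction. So $\mathrm{rr}(B)>n$.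

**Axiomatizability.** By the equivalence, $\{\mathrm{rr}\le n\}$ and $\{\mathrm{rr}>n\}$ are both closed under ultraproducts and ultraroots: in an ultraproduct of algebras of one class, and in an ultrapower, $J$ is the whole index set or empty. Closure passes to intersections. So $\{\mathrm{rr}=n\}=\{\mathrm{rr}\le n\}\cap\{\mathrm{rr}>n-1\}$ for $n\ge1$, $\{\mathrm{rr}=0\}=\{\mathrm{rr}\le0\}$, and $\{\mathrm{rr}=\infty\}=\bigcap_n\{\mathrm{rr}>n\}$ are axiomatizable.

For finite real rank, let $\mathcal U$ be nonprincipal on $\mathbb N$ and take $\prod_{\mathcal U}C([-1,1]^k)$. By Section 1, $\mathrm{rr}(C([-1,1]^k))=k$. For each $n$, the set $\{k:k\le n\}$ is finite and not in $\mathcal U$, so the ultraproduct has real rank $>n$. Thus it has infinite real rank, although all factors have finite real rank, and $\mathrm{rr}<\infty$ is not axiomatizable.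

**One sentence for unital algebras.** Let $\varepsilon=\gamma_n/4$, write $(s)_+=\max(s,0)$, and put
$$\Psi_n=\sup_{\|a_j\|\le1}\ \inf_{\|b_j\|\le2}\ \max\Big\{\big(\max_j\|a_j-b_j\|-3\varepsilon\big)_+,\ \Big(\varepsilon^2-4m+\Big\|4m-\sum_jb_j^2\Big\|\Big)_+\Big\},$$
over self-adjoint $a_j,b_j$. Let $A\ne0$. For $\|b_j\|\le2$ we have $0\le\sum_jb_j^2\le4m$, so $\|4m-\sum_jb_j^2\|=4m-\mu$ with $\mu$ the least spectral value of $\sum_jb_j^2$. Hence the second entry is $(\varepsilon^2-\mu)_+$.

If $\mathrm{rr}(A)\le n$, then, exactly as in Section 7, every $a$ has some $b$ with $\|a-b\|\le3\varepsilon$ and $\sum_jb_j^2\ge\varepsilon^2$, and $\|b\|\le1+3\varepsilon\le2$. Both entries vanish, so $\Psi_n=0$. If $\mathrm{rr}(A)>n$, Theorem C gives $a$ with $\|a\|\le1$ and $\operatorname{dist}(a,V(A))>\gamma_n$. For $b\notin V(A)$ we have $\mu=0$, and the second entry is $\varepsilon^2$. For $b\in V(A)$ the first entry exceeds $\gamma_n-3\varepsilon=\varepsilon\ge\varepsilon^2$. So $\Psi_n\ge\varepsilon^2$, a positive constant depending only on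 $n$.

**Products.** Let the $A_i$ be unital. If $\sup_i\mathrm{rr}(A_i)\le n$, run the ultraproduct argument of Section 7 in every coordinate: given $a=(a^{(i)})$ and $\varepsilon>0$, one obtains $b'=(b'^{(i)})$ with $\|b'-a\|\le3\varepsilon$ and $\sum_jb_j'^2\ge\varepsilon^2$ in the product. So $\mathrm{rr}(\prod_iA_i)\le n$. Conversely, each $A_i$ is a direct summand of the product, so a tuple in $A_i$, extended by zeros, can be approximated in the product, and the $i$-th coordinate of the approximation lies in $V(A_i)$. Hence $\mathrm{rr}(A_i)\le\mathrm{rr}(\prod_iA_i)$. $\square$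

## 10. The constant in Theorem A lies between $1$ and $2/\sqrt3$

**Proof of Theorem E.**

**Upper bound.** We keep the tuple $y=b'$ from the proof of Theorem A ($A\ne0$, $\sigma=0$) and estimate $y_j-b_j$ better, by a quadratic form instead of two separate terms. Put $q=\sum_jy_j^2=p+\varepsilon^2$ and $d=c^{-1}$. Since $c^2=h=1+\varepsilon^2p^{-1}$, we have $d^2=p(p+\varepsilon^2)^{-1}=1-\varepsilon^2q^{-1}$. So $b_j=dy_jd$, $0\le d<1$, and $q=\varepsilon^2(1-d^2)^{-1}$.

Represent $A$ faithfully and unitally on a Hilbert space, let $v$ be a unit vector and $y=y_j$. Expanding,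
$$\langle y(1-d)v,(1+d)v\rangle=\langle yv,v\rangle-\langle ydv,dv\rangle+\langle yv,dv\rangle-\langle ydv,v\rangle .$$
The last two terms are a number minus its conjugate, because $\langle ydv,v\rangle=\langle dv,yv\rangle$. So
$$\langle(y-dyd)v,v\rangle=\mathrm{Re}\,\langle y(1-d)v,(1+d)v\rangle .$$
Let $x=\frac{1-d}{1+d}$, so $0\le x\le1$ and $1+d=2(1+x)^{-1}$. Since $y^2\le q$,
$$\|y(1-d)v\|^2\le\langle q(1-d)^2v,v\rangle=\varepsilon^2\langle(1-d)^2(1-d^2)^{-1}v,v\rangle=\varepsilon^2\langle xv,v\rangle .$$
The function $4(1+x)^{-2}$ is convex with values $4$ at $0$ and $1$ at $1$, so it is at most $4-3x$ on $[0,1]$. With $s=\langle xv,v\rangle\in[0,1]$ this gives $\|(1+d)v\|^2=\langle4(1+x)^{-2}v,v\rangle\le4-3s$. By Cauchy–Schwarz,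
$$|\langle(y-dyd)v,v\rangle|^2\le\varepsilon^2s(4-3s)\le\tfrac43\varepsilon^2 ,$$
the maximum of $s(4-3s)$ being attained at $s=\frac23$. As $y-dyd=y_j-b_j$ is self-adjoint, its norm is the supremum of $|\langle(y-dyd)v,v\rangle|$ over unit vectors. Hence $\|y_j-b_j\|\le\frac2{\sqrt3}\varepsilon$.

**Lower bound.** Suppose the constant $C$ works; take $\varepsilon=1$. Let $S^n\subset\mathbb R^m$ be the unit sphere, $A=C(S^n\times[0,1])$, and
$$b(x,t)=(\eta+tR)\,x\in\mathbb R^m,\qquad\eta>0,\quad R>C\sqrt m .$$
Since $|b|\ge\eta$, $b\in V(A)$. Let $b'$ satisfy $|b'_j-b_j|\le C$ for all $j$, and $|b'|\ge1$ pointwise, with $|\cdot|$ the Euclidean norm.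

At $t=1$ we have $|b'-b|\le C\sqrt m<\eta+R=|b|$, so the segment from $b(x,1)$ to $b'(x,1)$ avoids $0$. Hence $b'(\cdot,1)/|b'(\cdot,1)|$ is homotopic to $b(\cdot,1)/|b(\cdot,1)|=\mathrm{id}_{S^n}$. Moving $t$ from $1$ to $0$, so is $b'(\cdot,0)/|b'(\cdot,0)|$. A map homotopic to $\mathrm{id}_{S^n}$ is surjective: for $n\ge1$, a map missing a point is null-homotopic, while $\mathrm{id}_{S^n}$ is not; for $n=0$, such a map equals the identity.

So there is $x$ with $b'(x,0)=r(1,0,\dots,0)$, where $r\ge1$. The first coordinate gives $1\le r\le C+\eta x_0\le C+\eta$. Letting $\eta\to0$ we get $C\ge1$. $\square$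

For $n=0$, the functional calculus of Section 1 attains $C=1$. For $n\ge1$ these arguments do not determine the optimal constant in $[1,2/\sqrt3]$, and Theorems B, C and D do not depend on it.
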